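\title{How many moments determine a complex discrete Gaussian?}

\begin{abstract}
A discrete Gaussian on $\mathbb{Z}^g$ with complex parameters $(u,B)$ is a complex-valued distribution whose normalizing constant is the Riemann theta function $\theta(u,B)$. We ask whether, for fixed $B$, the moments up to order three determine the distribution. This holds for every $B$ if and only if $g\le 3$. In dimension $g$ we give an explicit pair of distinct distributions with the same moments up to order $g-1$, so no fixed order works in all dimensions. Order three does suffice when the principally polarized abelian variety defined by $B$ is a product of Jacobians; the proof uses Fay's trisecant identity. Order two fails in every dimension.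
\end{abstract}

\section{The question and the results}

Let $\mathbb{H}_g$ be the Siegel right half-space, the set of symmetric complex $g\times g$ matrices with positive definite real part, and put $\mathbf{e}(x)=e^{2\pi x}$. The Riemann theta function is
\[
\theta(u,B)=\sum_{n\in\mathbb{Z}^g}\mathbf{e}\bigl(-\tfrac12 n^tBn+n^tu\bigr),\qquad (u,B)\in\mathbb{C}^g\times\mathbb{H}_g .
\]
If $\theta(u,B)\ne0$, the \emph{discrete Gaussian} with parameters $(u,B)$ is the function
\[
p(n;u,B)=\frac{1}{\theta(u,B)}\,\mathbf{e}\bigl(-\tfrac12 n^tBn+n^tu\bigr),\qquad n\in\mathbb{Z}^g ,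
\]
a complex-valued distribution of total mass one, and an ordinary probability distribution when $u$ and $B$ are real. We write $X_{(u,B)}$ for it, or $X_u$ when $B$ is fixed. Its moments are
\[
\mathbb{E}_u[X^\alpha]=\sum_{n\in\mathbb{Z}^g}n^\alpha\,p(n;u,B),\qquad \alpha\in\mathbb{Z}_{\ge0}^g,
\]
and $|\alpha|=\alpha_1+\dots+\alpha_g$ is the order of the moment. These sums converge absolutely and locally uniformly in $u$, since the weight is at most $e^{-\pi\lambda|n|^2+2\pi|n||u|}$ in absolute value, where $\lambda>0$ is the least eigenvalue of $\operatorname{Re}B$.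

We say that \emph{order $d$ suffices for $B$} if, for all $u,u'\in\mathbb{C}^g$ with $\theta(u,B)\ne0\ne\theta(u',B)$, equality of all moments of order at most $d$ of $X_{(u,B)}$ and $X_{(u',B)}$ implies $p(n;u,B)=p(n;u',B)$ for all $n$. For real parameters the mean already determines the distribution (Remark~\ref{rem:real}); the argument is convexity, which is lost when $u$ is complex. For $g=1$ and $g=2$ it is known that order three suffices for every $B$, and the following question is posed in \cite{AA}.

\medskip\noindent
\emph{Does order three suffice for every $g\ge1$ and every $B\in\mathbb{H}_g$?}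
\medskip

A count suggests that it should: $u$ has $g$ coordinates, while there are $\binom{g+3}{3}-1$ moments of orders one to three. Nevertheless the answer is no. Order three suffices for every $B\in\mathbb{H}_g$ if and only if $g\le3$. This is the content of the following results, in which $e_1,\dots,e_g$ is the standard basis.

\begin{theorem}\label{thm:counter}
Let $g\ge1$, let $s\in\mathbb{C}$ with $\operatorname{Re}s>0$, and let $B=sM^tM$, where $M$ is the $g\times g$ matrix with columns $(1,\dots,1)^t,2e_2,\dots,2e_g$. Thus $B_{11}=gs$, $B_{1j}=B_{j1}=2s$ and $B_{jj}=4s$ for $j\ge2$, and all other entries are $0$. Put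
\[
u=\tfrac{i}{4}(g,2,\dots,2)^t,\qquad u'=\tfrac{i}{4}(g-2,2,\dots,2)^t .
\]
Then $\theta(u,B)=\theta(u',B)\ne0$, all moments of order at most $g-1$ of $X_{(u,B)}$ and $X_{(u',B)}$ coincide, the two distributions differ, and some moment of order $g$ differs.
\end{theorem}

The matrix $B$ is real when $s$ is real. Since $d\le g-1$ when $g\ge d+1$, we obtain at once:

\begin{corollary}\label{cor:order}
For every $d\ge0$ and every $g\ge d+1$ there is $B\in\mathbb{H}_g$ for which order $d$ does not suffice. In particular order three fails for every $g\ge4$, and no fixed order works in all dimensions.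
\end{corollary}

Put $\Lambda_B=i\mathbb{Z}^g+B\mathbb{Z}^g$. The torus $\mathbb{C}^g/\Lambda_B$, with the class of the zero divisor of $\theta(\cdot,B)$, is a principally polarized abelian variety (ppav); the definitions are recalled in Section~\ref{sec:reduction}.

\begin{theorem}\label{thm:jac}
If $\mathbb{C}^g/\Lambda_B$ is isomorphic, as a ppav, to a product of Jacobians of smooth compact curves, then order three suffices for $B$. In particular order three suffices for every $B\in\mathbb{H}_g$ if $g\le3$.
\end{theorem}

\begin{proposition}\label{prop:sharp}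
For every $g\ge1$ there is $B\in\mathbb{H}_g$ for which order two does not suffice.
\end{proposition}

Let $m(g)\in\mathbb{Z}_{\ge0}\cup\{\infty\}$ be the least order that suffices for all $B\in\mathbb{H}_g$. These results give $m(1)=m(2)=m(3)=3$ and $m(g)\ge g$ for $g\ge4$.

Section~\ref{sec:log} translates moments into derivatives of $\log\theta$. Section~\ref{sec:one} treats $g=1$, where one sees what each of the three orders does, and proves Proposition~\ref{prop:sharp}. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} and is elementary. Sections~\ref{sec:reduction}--\ref{sec:sep} prove Theorem~\ref{thm:jac}.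

\section{Moments and derivatives of $\log\theta$}\label{sec:log}

Fix $B\in\mathbb{H}_g$ and omit it from the notation. We first record when two parameters give the same distribution, and how translation and reflection of $\mathbb{Z}^g$ act on the parameter.

\begin{lemma}\label{lem:sym}
Let $\theta(u)\ne0\neq\theta(u')$ and $k,m\in\mathbb{Z}^g$.
\begin{enumerate}
\item[(a)] $X_u$ and $X_{u'}$ coincide if and only if $u-u'\in i\mathbb{Z}^g$.
\item[(b)] $\theta(v+ik+Bm)=\mathbf{e}(\tfrac12m^tBm+m^tv)\,\theta(v)$ for all $v\in\mathbb{C}^g$, and $p(n;u+ik+Bm)=p(n-m;u)$.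
\item[(c)] $\theta(-v)=\theta(v)$ for all $v\in\mathbb{C}^g$, and $p(n;-u)=p(-n;u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $p(n;u)/p(n;u')=\mathbf{e}(n^t(u-u'))\,\theta(u')/\theta(u)$. If this is $1$ for all $n$, then $n=0$ gives $\theta(u)=\theta(u')$, and $n=e_j$ gives $u_j-u'_j\in i\mathbb{Z}$. Conversely, if $u-u'\in i\mathbb{Z}^g$, all weights agree. (b) Since $\mathbf{e}(i\,n^tk)=1$ and
\[
-\tfrac12n^tBn+n^t(v+Bm)=-\tfrac12(n-m)^tB(n-m)+(n-m)^tv+\tfrac12m^tBm+m^tv ,
\]
the weight of $n$ at $v+ik+Bm$ is $\mathbf{e}(\tfrac12m^tBm+m^tv)$ times the weight of $n-m$ at $v$. (c) Replace $n$ by $-n$.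
\end{proof}

In short, $X_{u+Bm}=X_u+m$ and $X_{-u}=-X_u$. If $ik+Bm=0$, then $(\operatorname{Re}B)m=0$, so $m=k=0$; thus $\Lambda_B$ is a lattice of rank $2g$ in $\mathbb{C}^g$.

The moment generating function of $X_u$ is a quotient of theta values:
\begin{equation}\label{eq:mgf}
\mathbb{E}_u\bigl[e^{2\pi v^tX}\bigr]=\frac{\theta(u+v)}{\theta(u)},\qquad v\in\mathbb{C}^g .
\end{equation}
Its derivative $\partial_v^\alpha$ at $v=0$ is $(2\pi)^{|\alpha|}\mathbb{E}_u[X^\alpha]$. All moments together therefore determine the entire function \eqref{eq:mgf}, and they determine $p$, because on $v\in i\mathbb{R}^g$ this function is a Fourier series with coefficients $p(n;u)$. The question is how many moments are needed.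

For an entire function $f$ on a complex vector space $V$ and a point $u$ with $f(u)\ne0$, let $D^j\log f(u)$ be the $j$-th derivative of a local logarithm of $f$ at $u$, a symmetric $j$-linear form on $V$ that for $j\ge1$ does not depend on the branch.

\begin{lemma}\label{lem:cum}
The moments of order at most $d$ of $X_u$ and $X_{u'}$ coincide if and only if $D^j\log\theta(u)=D^j\log\theta(u')$ for $1\le j\le d$.
\end{lemma}

\begin{proof}
If $G$ is holomorphic near $0$ and $G(0)=1$, the Taylor polynomials of degree $d$ of $G$ and of $\log G$ determine each other, by substitution into the series of $\log(1+w)$ and $e^w$. Apply this to \eqref{eq:mgf} at $u$ and at $u'$.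
\end{proof}

Up to the factors $(2\pi)^j$ these derivatives are the cumulants: $D^1\log\theta(u)=2\pi\,\mathbb{E}_u[X]$, and $D^2\log\theta(u)$ is $(2\pi)^2$ times the covariance matrix $\mathbb{E}_u[XX^t]-\mathbb{E}_u[X]\,\mathbb{E}_u[X]^t$.

\begin{remark}\label{rem:real}
Let $B$ be real. For real $u$ the covariance matrix is positive definite, since $X_u$ is a probability distribution with support $\mathbb{Z}^g$. So $\log\theta$ is strictly convex on $\mathbb{R}^g$, its gradient is injective there, and for real $u,u'$ equal means force $u=u'$. The failures below come from complex $u$, even when $B$ is real.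
\end{remark}

By Lemma~\ref{lem:sym}(b), $\log\theta$ changes by an affine function under translation by $\Lambda_B$. Hence $D^j\log\theta$ is $\Lambda_B$-periodic for $j\ge2$, and these derivatives can at best locate $u$ on the torus $\mathbb{C}^g/\Lambda_B$. This motivates a definition.

\begin{definition}
Let $\Lambda$ be a lattice in $V$ and $f\not\equiv0$ an entire function on $V$. The pair $(f,\Lambda)$ is \emph{separating} if the conditions $f(u)\ne0\ne f(u')$ and $D^j\log f(u)=D^j\log f(u')$ for $j=2,3$ imply $u-u'\in\Lambda$.
\end{definition}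

\begin{lemma}\label{lem:first}
If $(\theta(\cdot,B),\Lambda_B)$ is separating, then order three suffices for $B$.
\end{lemma}

\begin{proof}
Suppose the moments of order at most three of $X_u$ and $X_{u'}$ agree. By Lemma~\ref{lem:cum} and separation, $u=u'+ik+Bm$ with $k,m\in\mathbb{Z}^g$. By Lemma~\ref{lem:sym}(b), $\mathbb{E}_u[X]=\mathbb{E}_{u'}[X]+m$, so $m=0$, and Lemma~\ref{lem:sym}(a) applies.
\end{proof}

\section{Dimension one, and why order two fails}\label{sec:one}

We use two identities of Jacobi, valid for $|q|<1$ and $\zeta\ne0$: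
\begin{gather}
\sum_{n\in\mathbb{Z}}q^{n^2}\zeta^n=\prod_{n\ge1}(1-q^{2n})(1+q^{2n-1}\zeta)(1+q^{2n-1}\zeta^{-1}),\label{eq:triple}\\
\sum_{k\ge0}(-1)^k(2k+1)\,q^{k(k+1)/2}=\prod_{n\ge1}(1-q^n)^3 .\label{eq:cube}
\end{gather}
The products converge absolutely, so they vanish only where a factor vanishes.

Let $g=1$. With $q=e^{-\pi B}$ and $\zeta=e^{2\pi u}$, the left side of \eqref{eq:triple} is $\theta(u)$. Its zeros in $\zeta$ are the points $-q^{\pm(2n-1)}$, $n\ge1$; they have distinct absolute values, so they are simple. Hence the zeros of $\theta$ are simple and form the set $u_0+\Lambda_B$, where $u_0=\frac{i+B}{2}$.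

\begin{example}\label{ex:wp}
The function $(\log\theta)''$ is $\Lambda_B$-periodic and has principal part $-(u-u_0)^{-2}$ at $u_0$. The Weierstrass function $\wp$ of $\Lambda_B$ has principal part $z^{-2}$ at $0$ and no other poles modulo $\Lambda_B$, so by Liouville's theorem
\[
(\log\theta)''(u)=c-\wp(u-u_0),\qquad (\log\theta)'''(u)=-\wp'(u-u_0),
\]
with $c$ constant. Recall that $\wp(z)=\wp(z')$ if and only if $z'\equiv\pm z$ modulo $\Lambda_B$, and that $\wp'$ is odd with zeros only at points with $2z\in\Lambda_B$. If $z'\equiv-z$ and $\wp'(z')=\wp'(z)$, then $\wp'(z)=0$, so $2z\in\Lambda_B$ and $z'\equiv z$. Thus $(\theta,\Lambda_B)$ is separating. Since $2u_0\in\Lambda_B$, the roles are as follows: order two locates $u$ on the torus up to $u\mapsto-u$, order three removes the sign, and order one removes the translations by $B\mathbb{Z}$.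
\end{example}

This also shows how to defeat order two. By Lemma~\ref{lem:sym}, $X_{B-u}=1-X_u$, which has the variance of $X_u$, and has its mean when that mean is $\frac12$. On the real axis, with $B$ real, mean $\frac12$ occurs only at $u=B/2$, where $B-u=u$ and nothing is gained. On the line $\operatorname{Im}u=\frac12$ the zeros of $\theta$ make the mean unbounded, and the value $\frac12$ is attained elsewhere.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $g=1$, let $B>0$ be real, and put
\[
\psi(t)=\theta(\tfrac i2+t)=\sum_{n}(-1)^ne^{-\pi Bn^2+2\pi nt},\qquad t\in\mathbb{R}.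
\]
This function is real and even, so $\psi'(0)=0$. It has no zero in $(-\frac B2,\frac B2)$ and a simple zero at $-\frac B2$, so $\psi'/\psi$ is continuous on the interval and tends to $+\infty$ as $t\downarrow-\frac B2$. By the intermediate value theorem there is $t_0\in(-\frac B2,0)$ with $\psi'(t_0)/\psi(t_0)=\pi$; that is, $\mathbb{E}_u[X]=\frac12$ for $u=\frac i2+t_0$. Put $u'=B-u$. By Lemma~\ref{lem:sym}(b),(c), $\theta(u')\ne0$ and $p(n;u')=p(1-n;u)$. Therefore
\[
\mathbb{E}_{u'}[X]=1-\tfrac12=\mathbb{E}_u[X],\qquad \mathbb{E}_{u'}[X^2]=1-2\cdot\tfrac12+\mathbb{E}_u[X^2]=\mathbb{E}_u[X^2].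
\]
But $u-u'=i+2t_0-B$ has negative real part, so the distributions differ by Lemma~\ref{lem:sym}(a).

For $g\ge2$ take the block-diagonal matrix with blocks $B$ and $I_{g-1}$, and the parameters $(u,0,\dots,0)$ and $(u',0,\dots,0)$. The weights are products, so the theta values are $\theta(u,B)\,\theta(0,I_{g-1})$ and $\theta(u',B)\,\theta(0,I_{g-1})$, nonzero because $\theta(0,I_{g-1})>0$. Each moment is a moment of the first coordinate times a moment of the remaining ones, and the latter is the same for both parameters. So the moments of order at most two agree, and the distributions differ by Lemma~\ref{lem:sym}(a).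
\end{proof}

\section{Distributions with the same moments up to order $g-1$}\label{sec:counter}

We want $p-p'$ to be nonzero and to annihilate all polynomials of degree less than $g$. There is a simple source of such functions. If $\nu$ is a function on $\mathbb{Z}$ of total mass zero, then $\nu(x_1)\cdots\nu(x_g)$ annihilates every monomial that omits a variable, and a monomial of degree less than $g$ omits a variable.

To realize this product as a difference of discrete Gaussians, take $u-u'=\frac i2e_1$. The weights at $u$ and $u'$ agree for $n_1$ even and are opposite for $n_1$ odd, so their difference is twice the weight at $u$, restricted to the coset $\{n_1\text{ odd}\}$. For diagonal $B$ this coset is the product $(2\mathbb{Z}+1)\times\mathbb{Z}^{g-1}$; but mass zero on one of the factors $\mathbb{Z}$ makes $\theta(u,B)$ vanish, and there is no distribution. We need both cosets to be product sets in coordinates that diagonalize $B$, with mass zero in each factor of one coset and in no factor of the other. The lattice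
\[
N=\{x\in\mathbb{Z}^g:\ x_1\equiv\dots\equiv x_g \bmod 2\}=(2\mathbb{Z})^g\,\cup\,(2\mathbb{Z}+1)^g
\]
does this, with the weight $w(x_1)\cdots w(x_g)$, where $w(k)=i^ke^{-\pi sk^2}$. Put
\[
A=\sum_{k\text{ even}}w(k),\qquad \nu_\ell=\sum_{k\text{ odd}}k^\ell\,w(k)\quad(\ell\ge0).
\]

\begin{lemma}\label{lem:w}
If $\operatorname{Re}s>0$, then $A\ne0$, $\nu_0=0$ and $\nu_1\ne0$.
\end{lemma}

\begin{proof}
With $k=2m$ and $q=e^{-4\pi s}$, identity \eqref{eq:triple} at $\zeta=-1$ gives
\[
A=\sum_{m\in\mathbb{Z}}(-1)^mq^{m^2}=\prod_{n\ge1}(1-q^{2n})(1-q^{2n-1})^2\ne0 .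
\]
For odd $k$ we have $i^{-k}=-i^k$, so $w(-k)=-w(k)$. Hence $\nu_0=0$, and $\nu_1$ is twice the sum over positive $k=2j+1$. Since $i^{2j+1}=i(-1)^j$ and $(2j+1)^2=1+8\cdot\frac{j(j+1)}2$, identity \eqref{eq:cube} with $q=e^{-8\pi s}$ gives
\[
\nu_1=2i\sum_{j\ge0}(-1)^j(2j+1)e^{-\pi s(2j+1)^2}=2ie^{-\pi s}\prod_{n\ge1}\bigl(1-e^{-8\pi sn}\bigr)^3\ne0 .\qedhere
\]
\end{proof}

\begin{example}
Let $g=2$. Give $x\in N$ the weight $w(x_1)w(x_2)$, and let a second weight agree with it on $(2\mathbb{Z})^2$ and be its negative on $(2\mathbb{Z}+1)^2$. The total masses are $A^2+\nu_0^2$ and $A^2-\nu_0^2$, both equal to $A^2$. After normalizing, the means of $x_1$ differ by $2\nu_1\nu_0/A^2=0$, the means of $x_2$ by $2\nu_0\nu_1/A^2=0$, and the means of $x_1x_2$ by $2\nu_1^2/A^2\ne0$.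
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The matrix $M$ is real and invertible, so $\operatorname{Re}B=(\operatorname{Re}s)M^tM$ is positive definite. Put $x=Mn$, that is, $x_1=n_1$ and $x_j=n_1+2n_j$ for $j\ge2$. This is a bijection $\mathbb{Z}^g\to N$, with inverse $n_1=x_1$, $n_j=(x_j-x_1)/2$. Call $x\in N$ even or odd according to the common parity of its coordinates.

We have $n^tBn=s\,x^tx$, $u=\frac i4M^t(1,1,\dots,1)^t$ and $u'=\frac i4M^t(-1,1,\dots,1)^t$. Hence $\mathbf{e}(n^tu)=i^{x_1+\dots+x_g}$ and $\mathbf{e}(n^tu')=i^{-2x_1}\,\mathbf{e}(n^tu)$, so the weights of $n$ at $u$ and $u'$ are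
\[
W(x)=w(x_1)\cdots w(x_g)\qquad\text{and}\qquad W'(x)=(-1)^{x_1}W(x).
\]
Summing separately over even and odd $x$ and using Lemma~\ref{lem:w},
\[
\theta(u,B)=A^g+\nu_0^g=A^g,\qquad\theta(u',B)=A^g-\nu_0^g=A^g,\qquad A^g\neq0 .
\]
The difference $W-W'$ is $0$ on even $x$ and $2W$ on odd $x$. So for every multi-index $\beta$,
\begin{equation}\label{eq:diff}
\mathbb{E}_u[x^\beta]-\mathbb{E}_{u'}[x^\beta]=\frac{2}{A^g}\,\nu_{\beta_1}\cdots\nu_{\beta_g}.
\end{equation}
If $|\beta|\le g-1$, some $\beta_j$ is $0$ and the right side vanishes. Since $n=M^{-1}x$, each $n^\alpha$ is a linear combination of monomials $x^\beta$ with $|\beta|=|\alpha|$, so all moments of order at most $g-1$ coincide. The distributions differ, since $u-u'=\frac i2e_1\notin i\mathbb{Z}^g$. For $\beta=(1,\dots,1)$ the right side of \eqref{eq:diff} is $2(\nu_1/A)^g\ne0$; as $x_1\cdots x_g$ is a linear combination of monomials $n^\alpha$ with $|\alpha|=g$, some moment of order $g$ differs.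
\end{proof}

For $g=4$, the first case that answers the question, the data are
\[
B=s\begin{pmatrix}4&2&2&2\\2&4&0&0\\2&0&4&0\\2&0&0&4\end{pmatrix},\qquad u=\bigl(i,\tfrac i2,\tfrac i2,\tfrac i2\bigr)^t,\qquad u'=\bigl(\tfrac i2,\tfrac i2,\tfrac i2,\tfrac i2\bigr)^t,
\]
and the two distributions are $p(n)=A^{-4}(-1)^{n_2+n_3+n_4}e^{-\pi n^tBn}$ and $p'(n)=(-1)^{n_1}p(n)$.

\begin{remark}\label{rem:parity}
Half of the coincidences come from symmetry. We have $W(-x)=(-1)^{x_1+\dots+x_g}W(x)$. For even $g$ this sign is $+1$ on $N$, so both distributions are even and their odd moments vanish; for $g=4$ the content of the theorem is the equality of the second moments. For odd $g$ the sign is $(-1)^{x_1}$, so $X_{u'}=-X_u$, the even moments agree, and the content is that the odd moments of order less than $g$ vanish. For $g=5$, order three thus fails to tell $u$ from $-u$, which is the task it performs in Example~\ref{ex:wp}.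
\end{remark}

\section{Reduction to a single Jacobian}\label{sec:reduction}

For curves we use the classical normalization. For a symmetric matrix $\tau$ with $\operatorname{Im}\tau$ positive definite put
\[
\vartheta(z,\tau)=\sum_{n\in\mathbb{Z}^g}e^{\pi in^t\tau n+2\pi in^tz},\qquad \Lambda_\tau=\mathbb{Z}^g+\tau\mathbb{Z}^g .
\]
Then $\theta(u,B)=\vartheta(-iu,iB)$, the map $u\mapsto-iu$ takes $\Lambda_B$ to $\Lambda_{iB}$, and Lemma~\ref{lem:sym}(b) becomes
\begin{equation}\label{eq:quasi}
\vartheta(z+m+\tau n,\tau)=e^{-\pi in^t\tau n-2\pi in^tz}\,\vartheta(z,\tau),\qquad m,n\in\mathbb{Z}^g .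
\end{equation}

A \emph{ppav} is a complex torus $V/\Lambda$ with the class in $H^2(V/\Lambda,\mathbb{Z})$ of an ample line bundle $L$ with $\dim H^0(L)=1$. By \eqref{eq:quasi} the zero divisor of $\vartheta(\cdot,\tau)$ descends to $\mathbb{C}^g/\Lambda_\tau$, and its class makes this torus a ppav $X_\tau$; the same holds for $\theta(\cdot,B)$ on $\mathbb{C}^g/\Lambda_B$. An isomorphism of ppavs is given by a linear isomorphism $F\colon V\to V'$ with $F(\Lambda)=\Lambda'$ that pulls the class back to the class. The product $\prod_iX_{\tau_i}$ carries the class of the divisor of $\prod_i\vartheta(z_i,\tau_i)$. Two effective divisors in the class of a ppav are translates of each other, because ample line bundles with the same class differ by a translation, and $\dim H^0(L)=1$ leaves one effective divisor for each bundle.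

Let $C$ be a compact Riemann surface of genus $g\ge1$ with a symplectic basis $\mathfrak a_1,\dots,\mathfrak a_g,\mathfrak b_1,\dots,\mathfrak b_g$ of $H_1(C,\mathbb{Z})$, and let $v_1,\dots,v_g$ be the basis of holomorphic differentials with $\int_{\mathfrak a_j}v_k=\delta_{jk}$. The \emph{period matrix} $\tau_{jk}=\int_{\mathfrak b_j}v_k$ is symmetric with positive definite imaginary part, and the \emph{Jacobian} of $C$ is $X_\tau$. The core of Theorem~\ref{thm:jac} is the following statement, proved in Section~\ref{sec:sep}.

\begin{proposition}\label{prop:curve}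
If $\tau$ is the period matrix of a compact Riemann surface of genus $g\ge1$, then $(\vartheta(\cdot,\tau),\Lambda_\tau)$ is separating.
\end{proposition}

The hypothesis of Theorem~\ref{thm:jac} concerns a class of divisors, while separation concerns a function. To pass from one to the other, call an entire function $f\not\equiv0$ on $V$ a \emph{theta function} for $\Lambda$ if $f(v+\lambda)=e^{a_\lambda(v)}f(v)$ with $a_\lambda$ affine for each $\lambda\in\Lambda$.

\begin{lemma}\label{lem:quad}
If two theta functions $f_1,f_2$ for $\Lambda$ have the same divisor, then $f_1=e^{Q}f_2$ with $Q$ a polynomial of degree at most two.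
\end{lemma}

\begin{proof}
The quotient $f_1/f_2$ is entire without zeros, so it is $e^Q$ with $Q$ entire. For $\lambda\in\Lambda$, the function $Q(v+\lambda)-Q(v)$ differs from an affine function by a continuous function with values in $2\pi i\mathbb{Z}$, so it is affine. The second derivatives of $Q$ are therefore entire and $\Lambda$-periodic, hence bounded, hence constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:jac}, given Proposition~\ref{prop:curve}]
Let $F=(F_i)\colon\mathbb{C}^g\to\bigoplus_i\mathbb{C}^{g_i}$ give an isomorphism of ppavs onto $\prod_iX_{\tau_i}$, with each $\tau_i$ a period matrix, and write $\vartheta_i=\vartheta(\cdot,\tau_i)$. The divisors of $\theta(\cdot,B)$ and of $\prod_i\vartheta_i\circ F_i$ are effective and lie in the same class, so they differ by a translation: there are $t_i\in\mathbb{C}^{g_i}$ such that $\theta(u,B)$ and $\prod_i\vartheta_i(F_iu+t_i)$ have the same divisor. Both are theta functions for $\Lambda_B$, since $F_i(\Lambda_B)\subset\Lambda_{\tau_i}$. By Lemma~\ref{lem:quad},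
\[
\theta(u,B)=e^{Q(u)}\prod_i\vartheta_i(F_iu+t_i),\qquad\deg Q\le2 .
\]
Suppose $\theta(u,B)\ne0\ne\theta(u',B)$ and $D^j\log\theta(u)=D^j\log\theta(u')$ for $j=2,3$. Put $z_i=F_iu+t_i$ and $z_i'=F_iu'+t_i$; no $\vartheta_i$ vanishes at these points. For $j=2,3$,
\[
D^j\log\theta(u)[\xi_1,\dots,\xi_j]=D^jQ[\xi_1,\dots,\xi_j]+\sum_iD^j\log\vartheta_i(z_i)[F_i\xi_1,\dots,F_i\xi_j],
\]
where $D^jQ$ does not depend on the point. (This is why the definition of separation leaves out $j=1$.) Taking all $\xi$'s in $F^{-1}(\mathbb{C}^{g_i})$, which $F_i$ maps onto $\mathbb{C}^{g_i}$ and the other components map to $0$, we get $D^j\log\vartheta_i(z_i)=D^j\log\vartheta_i(z_i')$. Proposition~\ref{prop:curve} gives $F_i(u-u')\in\Lambda_{\tau_i}$ for all $i$, so $u-u'\in F^{-1}(\bigoplus_i\Lambda_{\tau_i})=\Lambda_B$. Thus $(\theta(\cdot,B),\Lambda_B)$ is separating, and Lemma~\ref{lem:first} applies.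

Every ppav of dimension at most three is a product of Jacobians of smooth curves: for $g=1$ it is an elliptic curve, which is its own Jacobian, the case $g=2$ is due to Weil, and the case $g=3$ to Oort and Ueno \cite{OU}; see also \cite[\S11.8]{BL}.
\end{proof}

\section{Derivatives of $\log\vartheta$ along the curve}\label{sec:fay}

In genus one the Weierstrass function did the work. In higher genus the forms $D^j\log\vartheta(z)$ have many components and no evident structure. On a Jacobian there is a distinguished family of vectors to feed into them, the tangent vectors of the curve, and Fay's trisecant identity turns the resulting functions of $j$ points into sums of products of a single kernel.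

Let $\tilde C\subset\mathbb{C}$ be the universal cover of $C$, a disc or the plane. Its points are complex numbers $x$, and we use $dx$ and $\sqrt{dx}$ to treat differentials and half-differentials on $\tilde C$ as functions. Write the pullback of $v_k$ as $v_k(x)\,dx$, put $v(x)=(v_1(x),\dots,v_g(x))^t$, and let $\phi\colon\tilde C\to\mathbb{C}^g$ be a primitive of $v$, so that $\phi(x)-\phi(y)=\int_y^xv$. Write $\vartheta=\vartheta(\cdot,\tau)$.

The \emph{prime form} $E$ replaces the function $x-y$ of the projective line. It is $E(x,y)=\vartheta_\delta(\phi(x)-\phi(y))/(\eta(x)\eta(y))$, where $\vartheta_\delta$ is a theta function with an odd half-integer characteristic and nonzero gradient at $0$, and $\eta^2=\sum_k\partial_k\vartheta_\delta(0)\,v_k$. We use only the following properties: $E$ is holomorphic on $\tilde C^2$,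
\begin{equation}\label{eq:E}
E(y,x)=-E(x,y),\qquad \frac{\partial E}{\partial x}(x,y)\Big|_{x=y}=1,
\end{equation}
and Fay's identity \cite[(45)]{Fay}, \cite[Ch.~IIIb, p.~3.214]{Mum} holds for all $z\in\mathbb{C}^g$ and $x,y,a,b\in\tilde C$:
\begin{multline}\label{eq:fay}
\vartheta\bigl(z+\phi(x)-\phi(a)\bigr)\,\vartheta\bigl(z+\phi(y)-\phi(b)\bigr)\,E(x,b)E(y,a)\\
-\vartheta\bigl(z+\phi(x)-\phi(b)\bigr)\,\vartheta\bigl(z+\phi(y)-\phi(a)\bigr)\,E(x,a)E(y,b)\\
=\vartheta(z)\,\vartheta\bigl(z+\phi(x)+\phi(y)-\phi(a)-\phi(b)\bigr)\,E(x,y)E(b,a).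
\end{multline}
The identity is unchanged under $E\mapsto-E$, its signs can be tested at $x=a$, and its model is $(x-b)(y-a)-(x-a)(y-b)=(x-y)(b-a)$.

For $\vartheta(z)\ne0$ define
\[
\sigma_z(x,y)=\frac{\vartheta(z+\phi(x)-\phi(y))}{\vartheta(z)},\qquad S_z(x,y)=\frac{\sigma_z(x,y)}{E(x,y)} .
\]
The function $\sigma_z$ is holomorphic on $\tilde C^2$ and $\sigma_z(x,x)=1$. By this and \eqref{eq:E}, neither $\sigma_z$ nor $E$ vanishes identically in one variable when the other is fixed. Because $\vartheta$ is even and $E$ is antisymmetric,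
\begin{equation}\label{eq:transpose}
S_{-z}(x,y)=-S_z(y,x),
\end{equation}
so the symmetry $z\mapsto-z$ appears as transposition with a sign. For $b\in\tilde C$ let $\partial_{v(b)}=\sum_kv_k(b)\,\partial/\partial z_k$, a derivative in $z$. The identities below are identities of meromorphic functions in the points of $\tilde C$, so we may verify them where the denominators do not vanish. We write $S=S_z$ and $\sigma=\sigma_z$.

\begin{lemma}\label{lem:var}
Put $r(b;x,a)=\frac{\partial}{\partial b}\log E(b,x)-\frac{\partial}{\partial b}\log E(b,a)$. Then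
\begin{equation}\label{eq:var}
\partial_{v(b)}\log S(x,a)=-\frac{S(x,b)S(b,a)}{S(x,a)}-r(b;x,a).
\end{equation}
\end{lemma}

\begin{proof}
Divide \eqref{eq:fay} by $\vartheta(z)^2E(x,a)E(x,b)E(y,a)$:
\begin{multline*}
S(x,a)\,\sigma(y,b)-S(x,b)S(y,a)E(y,b)\\=\frac{\vartheta\bigl(z+\phi(x)-\phi(a)+\phi(y)-\phi(b)\bigr)}{\vartheta(z)}\cdot\frac{E(x,y)E(b,a)}{E(x,a)E(x,b)E(y,a)} .
\end{multline*}
At $y=b$ both sides equal $S(x,a)$, so we differentiate in $y$ at $y=b$. Since $\phi'(b)=v(b)$, $E(b,b)=0$ and $\partial_yE(y,b)|_{y=b}=1$, the left side gives $S(x,a)\,\partial_{v(b)}\log\vartheta(z)-S(x,b)S(b,a)$. The right side gives its value $S(x,a)$ times its logarithmic derivative, which is $(\partial_{v(b)}\log\vartheta)(z+\phi(x)-\phi(a))+r(b;x,a)$; here we used $E(x,y)=-E(y,x)$. Divide by $S(x,a)$ and note that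
\begin{equation}\label{eq:logS}
\partial_{v(b)}\log S(x,a)=(\partial_{v(b)}\log\vartheta)\bigl(z+\phi(x)-\phi(a)\bigr)-\partial_{v(b)}\log\vartheta(z),
\end{equation}
because $E$ does not depend on $z$.
\end{proof}

\begin{proposition}\label{prop:cycles}
Put $\omega(x,y)=\frac{\partial^2}{\partial x\,\partial y}\log E(x,y)$, which does not depend on $z$, and
\[
T_z^+=S_z(x,y)S_z(y,w)S_z(w,x),\qquad T_z^-=S_z(y,x)S_z(x,w)S_z(w,y).
\]
Then
\begin{align}
D^2\log\vartheta(z)[v(x),v(y)]&=-S_z(x,y)S_z(y,x)-\omega(x,y),\label{eq:two}\\
D^3\log\vartheta(z)[v(x),v(y),v(w)]&=T_z^++T_z^-.\label{eq:three}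
\end{align}
\end{proposition}

\begin{proof}
Fix $a,b$ with $E(a,b)\ne0$ and differentiate \eqref{eq:var} in $x$ at $x=a$. By \eqref{eq:logS} the left side gives $D^2\log\vartheta(z)[v(a),v(b)]$. The function $1/S(x,a)=E(x,a)/\sigma(x,a)$ has value $0$ and derivative $1$ at $x=a$, so the first term on the right gives $-S(a,b)S(b,a)$. The term $r$ gives $\omega(b,a)=\omega(a,b)$. This is \eqref{eq:two}.

Next add \eqref{eq:var} to the same identity with $x$ and $a$ exchanged. The terms $r$ cancel, since $r(b;a,x)=-r(b;x,a)$. Multiplying by $S(x,a)S(a,x)$,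
\[
\partial_{v(b)}\bigl[S(x,a)S(a,x)\bigr]=-S(x,b)S(b,a)S(a,x)-S(a,b)S(b,x)S(x,a).
\]
With $a=y$ and $b=w$ the right side is $-T_z^--T_z^+$. Applying $\partial_{v(w)}$ to \eqref{eq:two} gives \eqref{eq:three}.
\end{proof}

\section{Separation on a Jacobian}\label{sec:sep}

Think of $S_z$ as a matrix indexed by the points of $\tilde C$. Proposition~\ref{prop:cycles} says that the second derivative records the products of its entries along $2$-cycles, and the third derivative the sum of the products along the two orientations of each $3$-cycle. Such data are unchanged by transposition and by conjugation $S(x,y)\mapsto h(x)S(x,y)/h(y)$. The proof shows that there is no other ambiguity, excludes transposition by a sign, and reads off $z'-z$ from the multipliers of $h$.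

\begin{proof}[Proof of Proposition~\ref{prop:curve}]
Let $\vartheta(z)\ne0\ne\vartheta(z')$ and $D^j\log\vartheta(z)=D^j\log\vartheta(z')$ for $j=2,3$. Write $S,\sigma$ for the objects at $z$ and $S',\sigma'$ for those at $z'$.

\emph{Step 1: $T^+_{z'}$ is $T^+_z$ or $T^-_z$.} By \eqref{eq:two},
\begin{equation}\label{eq:pair}
S(x,y)S(y,x)=S'(x,y)S'(y,x).
\end{equation}
The product $T_z^+T_z^-$ is the product of the three expressions \eqref{eq:pair} for the pairs $(x,y)$, $(y,w)$, $(w,x)$, so $T_z^+T_z^-=T_{z'}^+T_{z'}^-$. By \eqref{eq:three}, $T_z^++T_z^-=T_{z'}^++T_{z'}^-$. Hence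
\[
(T_{z'}^+-T_z^+)(T_{z'}^+-T_z^-)=(T_{z'}^+)^2-(T_{z'}^++T_{z'}^-)\,T_{z'}^++T_{z'}^+T_{z'}^-=0 .
\]
Meromorphic functions on the connected manifold $\tilde C^3$ form a field, so one of the two factors vanishes identically.

\emph{Step 2: $T^+_{z'}\neq T^-_z$.} Multiply $T^+_{z'}=T^-_z$ by $E(x,y)E(y,w)E(w,x)$. By antisymmetry of $E$, used three times, we get the identity of holomorphic functions
\[
\sigma'(x,y)\sigma'(y,w)\sigma'(w,x)=-\sigma(y,x)\sigma(x,w)\sigma(w,y),
\]
which at $x=y=w$ reads $1=-1$. So $T^+_{z'}=T^+_z$.

\emph{Step 3: $S'$ is conjugate to $S$.} Clearing the prime forms in \eqref{eq:pair} and in $T^+_{z'}=T^+_z$ gives the same two identities with $\sigma,\sigma'$ in place of $S,S'$. These are holomorphic, so we may set a variable equal to a fixed point $w_0\in\tilde C$. Put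
\[
h(x)=\frac{\sigma'(x,w_0)}{\sigma(x,w_0)},
\]
a meromorphic function on $\tilde C$ with $h(w_0)=1$. The first identity at $y=w_0$ gives $\sigma'(w_0,x)/\sigma(w_0,x)=1/h(x)$. The second at $w=w_0$ then gives
\begin{equation}\label{eq:conj}
\sigma'(x,y)\,h(y)=\sigma(x,y)\,h(x).
\end{equation}

\emph{Step 4: $h$ has no zeros or poles.} The definition of $h$ allows both, at the zeros of $\sigma'(\cdot,w_0)$ and $\sigma(\cdot,w_0)$; equation \eqref{eq:conj} lets us replace $w_0$ by a better point. Let $x_0\in\tilde C$. The functions $\sigma(x_0,\cdot)$ and $\sigma'(x_0,\cdot)$ equal $1$ at $x_0$, so their zeros are discrete, as are the zeros and poles of $h$. Choose $y_0$ outside all these sets. Then $h(x)=h(y_0)\,\sigma'(x,y_0)/\sigma(x,y_0)$ is holomorphic and nonzero at $x_0$.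

\emph{Step 5: multipliers.} Let $\gamma$ be a deck transformation. The vector $\phi(\gamma x)-\phi(x)$ is the period of $(v_1,\dots,v_g)$ over the homology class of $\gamma$, so it equals $m+\tau n$ with $m,n\in\mathbb{Z}^g$ independent of $x$. Applying \eqref{eq:quasi} to the numerator and the denominator of $h$, whose arguments differ by $z'-z$, we find
\[
h(\gamma x)=e^{-2\pi in^t(z'-z)}\,h(x).
\]
So $dh/h$ is invariant under deck transformations, and by Step 4 it is a holomorphic differential on $C$, say $dh/h=\sum_kc_kv_k$. The exponential of its period over the class of $\gamma$ is $h(\gamma x)/h(x)$. For the class $\mathfrak a_j$ we have $n=0$ and the period is $c_j$, so $e^{c_j}=1$ and $c=2\pi i\ell$ with $\ell\in\mathbb{Z}^g$. For the class $\mathfrak b_j$ we have $n=e_j$ and the period is $\sum_k\tau_{jk}c_k=2\pi i(\tau\ell)_j$, so $(\tau\ell)_j+(z'-z)_j\in\mathbb{Z}$. Hence $z'-z\in-\tau\ell+\mathbb{Z}^g\subset\Lambda_\tau$.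
\end{proof}

\begin{remark}
The hypothesis on third derivatives enters only in Step 1, and it cannot be dropped: $z'=-z$ satisfies \eqref{eq:pair} by \eqref{eq:transpose}, and gives $T^+_{z'}=-T^-_z$. The contradiction in Step 2 is this sign $(-1)^3$, which a cycle of even length would not see. The curve enters through Fay's identity, and a hypothesis of this kind is needed: by Theorems~\ref{thm:counter} and~\ref{thm:jac} together, for $g\ge4$ and $B=sM^tM$ the ppav $\mathbb{C}^g/\Lambda_B$ is not a product of Jacobians.
\end{remark}

\begin{thebibliography}{9}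

\bibitem{AA} Daniele Agostini and Carlos Am\'endola, \emph{Discrete Gaussian distributions via theta functions}, arXiv:1801.02373 (2018).

\bibitem{BL} Birkenhake and Lange, \emph{Complex Abelian Varieties}.

\bibitem{Fay} Fay, \emph{Theta functions on Riemann surfaces}, LNM 352.

\bibitem{Mum} Mumford, \emph{Tata Lectures on Theta II}.

\bibitem{OU} Oort and Ueno, \emph{Principally polarized abelian varieties of dimension two or three are Jacobian varieties}, 1973.

\end{thebibliography}
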